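# Triangles in the component graph of the uniform spanning forest

## 1. Four combs in the plane

Cut $\mathbb Z^2$ into four quadrants,
$$Q_{++}=\{x\ge1,\,y\ge1\},\quad Q_{-+}=\{x\le0,\,y\ge1\},\quad Q_{--}=\{x\le0,\,y\le0\},\quad Q_{+-}=\{x\ge1,\,y\le0\}.$$
In each quadrant draw a comb: all vertical edges of the quadrant, and the horizontal edges in its row closest to the cut ($y=1$ or $y=0$). Each comb is a spanning tree of its quadrant, so together they form a spanning forest $\omega$ of $\mathbb Z^2$ with four infinite components.

Forget everything about this forest except which trees come close to which. Fix $r\ge 1$, make one vertex for each tree, and join two trees if they are at graph distance at most $r$ in $\mathbb Z^2$.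

For $r=1$ we join trees that have an edge of $\mathbb Z^2$ between them. The edge from $(0,1)$ to $(1,1)$ joins $Q_{-+}$ to $Q_{++}$, and the same happens along the other three half-axes. Opposite quadrants differ by at least $1$ in both coordinates, so they are at distance at least $2$. The result is a 4-cycle. For $r=2$ the opposite quadrants are joined too, since $(0,0)$ and $(1,1)$ are at distance $2$. The result is the complete graph $K_4$, and it stays $K_4$ for all $r\ge2$.

Can one tell the two graphs apart by a statement that speaks only about vertices and adjacency? Yes. Consider the sentence "every edge lies in a triangle",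
$$\sigma:\qquad \forall x\,\forall y\,\bigl(x\sim y\ \rightarrow\ \exists z\,(z\sim x\wedge z\sim y)\bigr).$$
It is true in $K_4$ and false in the 4-cycle. Everything happens at the unit square $\{0,1\}^2$, whose corners lie in four different trees: distance $1$ sees the sides of the square, and distance $2$ sees its diagonals as well.

This forest was chosen by hand. Suppose instead that the forest is the canonical random one, the uniform spanning forest of $\mathbb Z^d$. Its trees are irregular and meet in complicated ways, and one might hope that the randomness washes out the choice of $r$, and even the choice of lattice. Does it?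

## 2. Spanning forests, component graphs, first order sentences

**Definition (transitive graphs of dimension $d$).** A $d$-dimensional transitive graph is a connected, locally finite, vertex-transitive graph $\mathbb G$ with $|B(v,n)|\asymp n^d$, where $B(v,n)$ is the ball of radius $n$ in the graph metric.

The example to keep in mind is $\mathbb Z^d$. Another one is $\mathrm{Cay}(\mathbb Z^d,\{s:1\le\|s\|_1\le2\})$, in which $x$ and $y$ are joined when $1\le \|x-y\|_1\le 2$.

**Definition (uniform spanning forest).** Let $H$ be an infinite connected locally finite graph and let $\Lambda_1\subset\Lambda_2\subset\cdots$ be finite connected vertex sets that exhaust $H$. Let $G_n^*$ be the finite graph obtained by identifying all vertices outside $\Lambda_n$ to one vertex, keeping parallel edges and dropping loops. The wired uniform spanning forest of $H$ is the limit in distribution of the uniform spanning tree $\mathcal T_n$ of $G_n^*$. The limit exists and does not depend on the exhaustion. Without the identification one gets the free forest. For the amenable transitive graphs $\mathbb G$ above the two limits coincide; the common limit is the uniform spanning forest (USF) $\mathfrak F$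 of $\mathbb G$. We use the wired description throughout.

*Example.* Take $H=\mathbb Z$ and $\Lambda_n=\{-n,\dots,n\}$. Then $G_n^*$ is a cycle with $2n+2$ edges, and $\mathcal T_n$ omits one of them, chosen uniformly. A given edge of $\mathbb Z$ is therefore omitted with probability $1/(2n+2)\to0$, so the USF of $\mathbb Z$ is all of $\mathbb Z$, a single tree.

All components of a wired USF are a.s. infinite. Indeed, let $K$ be a finite nonempty vertex set and let $\partial K$ be the set of edges with exactly one endpoint in $K$. For $n$ large $\mathcal T_n$ is connected and has vertices outside $K$, so it contains an edge of $\partial K$. This is an event about finitely many edges, so it has probability $1$ in the limit. There are countably many sets $K$.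

**Definition (component graph).** Let $\omega$ be a subgraph of a graph $G$ and $r\ge1$. The distance $r$ component graph $\mathcal C_r(\omega)$ is the simple graph whose vertices are the components of $\omega$, with two components $k_1,k_2$ adjacent if and only if there is a path in $G$ of length at most $r$ from $k_1$ to $k_2$.

For the four combs, $\mathcal C_1$ is a 4-cycle and $\mathcal C_r=K_4$ for $r\ge2$.

**Definition (elementary equivalence).** Two graphs are elementarily equivalent if they satisfy the same first order sentences in the language with one binary adjacency relation. Quantifiers range over vertices. We write $\mathcal C\models\sigma$ if $\sigma$ holds in $\mathcal C$.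

The following conjecture is taken from Tom Hutchcroft and Yuval Peres, "The Component Graph of the Uniform Spanning Forest: Transitions in Dimensions $9,10,11,\ldots$", arXiv:1702.05780 (2017).

**Conjecture.** Let $\mathbb G_1,\mathbb G_2$ be $d$-dimensional transitive graphs, let $r_1,r_2\ge1$, and let $\mathfrak F_1,\mathfrak F_2$ be their uniform spanning forests. Then $\mathcal C_{r_1}(\mathfrak F_1)$ and $\mathcal C_{r_2}(\mathfrak F_2)$ are elementarily equivalent almost surely.

On $\mathbb Z^d$ in low dimensions there is nothing to distinguish. For $d\le4$ the USF is a single tree (Pemantle 1991), so $\mathcal C_r$ is one vertex for every $r$. For $5\le d\le8$ there are a.s. infinitely many trees and any two are joined by an edge (Benjamini–Kesten–Peres–Schramm 2004), so every $\mathcal C_r$ is the countably infinite complete graph. Hence for $\mathbb G_1=\mathbb G_2=\mathbb Z^d$ with $d\le8$ the conclusion holds. In higher dimensions the sentence $\sigma$ from the four combs breaks the conjecture.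

**Theorem 1.** Let $\mathfrak F$ be the USF of $\mathbb Z^d$.

* (a) If $d\ge9$ and $r\ge2$, then $\mathcal C_r(\mathfrak F)\models\sigma$ almost surely.
* (b) If $d\ge13$, then $\mathcal C_1(\mathfrak F)\models\neg\sigma$ with positive probability, and hence almost surely.

So for $d\ge13$ and $r\ge2$ the graphs $\mathcal C_1(\mathfrak F)$ and $\mathcal C_r(\mathfrak F)$ are a.s. not elementarily equivalent, and the conjecture is false for every $d\ge13$, already with $\mathbb G_1=\mathbb G_2=\mathbb Z^d$, $r_1=1$ and any $r_2\ge2$. (Positive probability in (b) would already contradict it.)

**Theorem 2.** Let $d\ge13$.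

* (i) For every $d$-dimensional transitive graph $\mathbb G$ there is $r_{\mathbb G}$ such that for all $r\ge r_{\mathbb G}$, $\mathcal C_r(\mathfrak F_{\mathbb G})$ is a.s. not elementarily equivalent to $\mathcal C_1(\mathfrak F_{\mathbb Z^d})$.
* (ii) The conjecture fails even with $r_1=r_2=1$: take $\mathbb G_1=\mathbb Z^d$ and $\mathbb G_2=\mathrm{Cay}(\mathbb Z^d,\{s:1\le\|s\|_1\le2\})$.

These notes do not settle $9\le d\le12$, nor the version of the conjecture with $r_1,r_2$ both sufficiently large.

**Notation.** $\rho$ is the graph distance and $\langle x,y\rangle=1+\rho(x,y)$. On subsets of $\mathbb Z^d$ we put $\langle x-y\rangle=1+\|x-y\|_1$. For a vertex set $A$, $\partial A$ is its edge boundary; $m(x)=\deg x$ and $m(A)=\sum_{x\in A}m(x)$; $p_k(x,y)$ are the transition probabilities of simple random walk, and $g(x,y)=\sum_kp_k(x,y)$ is its Green function. A graph is transient if $g<\infty$. The letter $C$ denotes constants that may change from line to line. We fix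
$$\delta=\tfrac1{12},\qquad \alpha=d-4-2\delta=d-4-\tfrac16 .$$
Then $\alpha<d$; $2\alpha>d$ holds when $d>8+\frac13$, that is, for $d\ge9$; and $3\alpha>2d$ holds when $d>12+\frac12$, that is, for $d\ge13$. These two inequalities are where the dimensions in Theorem 1 come from.

## 3. Sharing a tree means that two walks intersect

To say anything about which vertices share a tree we need a way to sample the forest, and this is provided by Wilson's algorithm rooted at infinity (Benjamini–Lyons–Peres–Schramm 2001). Let $H$ be connected, locally finite and transient. List the vertices as $v_1,v_2,\dots$ in any order and start with the empty forest. At stage $i$ run a simple random walk from $v_i$ until it first hits the current forest (at time $0$ if $v_i$ is already in it), or forever if it never does; erase the loops of its path in chronological order; add the resulting simple path to the forest. The union over all stages is the wired USF of $H$, whatever the order.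

One feature matters. Each stage attaches a path to at most one existing component, or else creates a new component. So existing components never merge, and two vertices that have been processed lie in the same component of the final forest if and only if they lie in the same component of the current one.

**Lemma 1.** Let $H$ be a connected, locally finite, transient graph, $F$ its wired USF, and $h(x,y)=\sum_wg(x,w)g(y,w)$. The probability that there are distinct components $\kappa_1,\dots,\kappa_k$ of $F$ with $x_i,y_i\in\kappa_i$ for all $i$ is at most $\prod_{i=1}^kh(x_i,y_i)$.

*Proof.* Run Wilson's algorithm with starting vertices $x_1,y_1,x_2,y_2,\dots,x_k,y_k$ and then all the others. Use independent full walks $X^1,Y^1,\dots,X^k,Y^k$, each stopped by the algorithm when it first hits the current forest. Assume the event in question occurs.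

When $X^i$ starts, every component of the current forest contains some $x_j$ or $y_j$ with $j<i$. So the current forest lies in $\kappa_1\cup\dots\cup\kappa_{i-1}$. Since $x_i\in\kappa_i$ and the $\kappa$'s are distinct, $X^i$ never hits it. Hence $X^i$ runs forever, and its loop-erasure becomes the part of the current forest in $\kappa_i$. Next, $x_i$ and $y_i$ lie in the same component of $F$, so after $Y^i$ has been processed they lie in the same component of the current forest. Therefore $Y^i$ hits the current forest, and it first hits it at a point of $\kappa_i$, that is, on the loop-erasure of $X^i$. So the full walks $X^i$ and $Y^i$ intersect.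

This holds for every $i$. The $k$ events "$X^i$ and $Y^i$ intersect" are independent, because the walks are, and the $i$-th has probability at most
$$\sum_w\mathbb P(X^i\text{ hits }w)\,\mathbb P(Y^i\text{ hits }w)\le\sum_wg(x_i,w)g(y_i,w)=h(x_i,y_i).\qquad\square$$

The product on the right is the whole strength of the lemma: distinct trees may be charged as if they were independent.

## 4. Power decay of $h$, with a constant that ignores a hole

On $\mathbb Z^d$ the Green function is of order $\langle x-y\rangle^{-(d-2)}$, and convolving it with itself gives order $\langle x-y\rangle^{-(d-4)}$ when $d>4$. We need such a bound, up to a small loss in the exponent, in two more general settings: on transitive graphs other than $\mathbb Z^d$ (for Theorem 2), and on $\mathbb Z^d$ with a finite box removed (for Theorem 1(b)). In the second setting the box will be large, and we will choose its size last. So the constant must not depend on the box. An isoperimetric inequality is the right input, because one can prove it uniformly in the box.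

**Lemma 2 (convolution).** Suppose $|B(x,n)|\le V(1+n)^d$ for all $x$ and $n\ge0$. If $0<a,b<d<a+b$, then
$$\sum_w\langle x,w\rangle^{-a}\langle w,y\rangle^{-b}\le C\langle x,y\rangle^{d-a-b},\qquad C=C(V,d,a,b).$$

*Proof.* Dyadic shells give two sums. There are at most $V2^{(k+1)d}$ vertices $w$ with $2^k\le\langle x,w\rangle<2^{k+1}$. Hence $\sum_{\langle x,w\rangle\le s}\langle x,w\rangle^{-a}\le Cs^{d-a}$ because $a<d$, and $\sum_{\langle x,w\rangle>s}\langle x,w\rangle^{-a-b}\le Cs^{d-a-b}$ for $s\ge\frac12$ because $a+b>d$.

Let $n=\langle x,y\rangle$. If $\langle x,w\rangle\le n/2$, then $\rho(w,y)\ge\rho(x,y)-\rho(x,w)=n-\langle x,w\rangle\ge n/2$, so $\langle w,y\rangle\ge n/2$. Such $w$ contribute at most $Cn^{-b}\cdot n^{d-a}$. The $w$ with $\langle w,y\rangle\le n/2$ contribute at most $Cn^{d-a-b}$ by symmetry. For the remaining $w$ both brackets exceed $n/2$, and $s^{-a}t^{-b}\le\min(s,t)^{-a-b}\le s^{-a-b}+t^{-a-b}$ for $s,t\ge1$. So they contribute at most $\sum_{\langle x,w\rangle>n/2}\langle x,w\rangle^{-a-b}+\sum_{\langle y,w\rangle>n/2}\langle y,w\rangle^{-a-b}\le Cn^{d-a-b}$. $\square$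

**Lemma 3 (boxes removed from $\mathbb Z^d$).** Let $d\ge2$, let $D=\prod_i[l_i,m_i]\subset\mathbb Z^d$ be a finite box or empty, and let $H$ be the subgraph of $\mathbb Z^d$ induced on $\mathbb Z^d\setminus D$. Then $H$ is connected, and $|\partial_HA|\ge c_d|A|^{(d-1)/d}$ for all finite nonempty $A\subset\mathbb Z^d\setminus D$, with $c_d$ independent of $D$.

*Proof.* Let $D\ne\emptyset$. The set $\mathbb Z^d\setminus D$ is the union of the $2d$ half-spaces $\{x_i>m_i\}$, $\{x_i<l_i\}$. Each is connected. Two with different indices intersect, and two with the same index both meet any half-space of another index, which exists as $d\ge2$. So $H$ is connected.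

For the inequality, choose one of the half-spaces, say $\{x_i>m_i\}$, such that $A'=A\cap\{x_i>m_i\}$ has $|A'|\ge|A|/(2d)$. Let $\pi_j$ be the projection along $e_j$. For each $j$ and each point of $\pi_j(A')$ choose some $a\in A'$ in its fiber. The ray $\{a+te_j:t\ge0\}$ stays in $\{x_i>m_i\}$, hence in $H$. It starts in $A$ and leaves the finite set $A$, so it contains an edge of $\partial_HA$. Edges found for different fibers of the same direction lie on different lines, and edges found for different directions point in different directions; so all these edges are distinct. By the arithmetic-geometric mean inequality and the Loomis–Whitney inequality $|A'|^{d-1}\le\prod_j|\pi_j(A')|$,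
$$|\partial_HA|\ge\sum_{j=1}^d|\pi_j(A')|\ge d\Bigl(\prod_j|\pi_j(A')|\Bigr)^{1/d}\ge d\,|A'|^{(d-1)/d}\ge d\,(2d)^{-(d-1)/d}|A|^{(d-1)/d}.$$
For a half-space $\{x_i<l_i\}$ use $-e_i$ in place of $e_i$. If $D=\emptyset$, then $\mathbb Z^d$ is connected and the argument works with $A'=A$. $\square$

**Lemma 4 (Green function).** Let $d\ge3$, and let $H$ be an infinite connected graph with degrees at most $\Delta$ and $|\partial A|\ge c|A|^{(d-1)/d}$ for all finite nonempty $A$. Then
$$g(x,y)\le C\langle x,y\rangle^{-(d-2-\delta)},\qquad C=C(d,\delta,\Delta,c).$$
In particular $H$ is transient.

*Proof.* Norms and inner products are in $\ell^p(m)$. Let $\mathcal E(f)=\sum_{\{x,y\}}(f(x)-f(y))^2$, the sum being over edges; for $f\in\ell^2(m)$, $\mathcal E(f)=\langle f,(I-P)f\rangle_m$, where $P$ is the transition operator. All constants depend only on $d,\delta,\Delta,c$.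

**Step 1: from isoperimetry to a Faber–Krahn inequality.** The purpose is to bound $\mathcal E(f)$ below when $f$ has small support. Let $f\ge0$ be supported on a finite nonempty set $A$. For nonempty $A'\subset A$ we have $m(A')\le\Delta|A'|$ and $|A'|\le|A|\le m(A)$, so
$$\frac{|\partial A'|}{m(A')}\ge\frac c\Delta|A'|^{-1/d}\ge\kappa:=\frac c\Delta m(A)^{-1/d}.$$
An edge lies in $\partial\{f^2>s\}$ exactly when $s$ separates the two values of $f^2$. So
$$\sum_{\{x,y\}}|f(x)^2-f(y)^2|=\int_0^\infty|\partial\{f^2>s\}|\,ds\ge\kappa\int_0^\infty m(f^2>s)\,ds=\kappa\|f\|_2^2 .$$
By Cauchy–Schwarz the left side is at most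
$$\mathcal E(f)^{1/2}\Bigl(\sum_{\{x,y\}}(f(x)+f(y))^2\Bigr)^{1/2}\le\mathcal E(f)^{1/2}\bigl(2\|f\|_2^2\bigr)^{1/2},$$
using $(u+v)^2\le2u^2+2v^2$. Hence $\mathcal E(f)\ge\frac12\kappa^2\|f\|_2^2=c_2\,m(A)^{-2/d}\|f\|_2^2$.

**Step 2: from Faber–Krahn to a Nash inequality.** The purpose is to remove the support from the inequality and put $\|f\|_1$ in its place. Let $f\ge0$ be finitely supported and nonzero, and let $s>0$. Then $f^2\le(f-s)_+^2+2sf$: where $f>s$ this reads $f^2\le f^2+s^2$, and where $f\le s$ it follows from $f^2\le sf$. Also $\mathcal E((f-s)_+)\le\mathcal E(f)$, as $t\mapsto(t-s)_+$ is 1-Lipschitz, and $m(f>s)\le\|f\|_1/s$. Step 1 for $(f-s)_+$ gives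
$$\|f\|_2^2\le c_2^{-1}\mathcal E(f)\bigl(\|f\|_1/s\bigr)^{2/d}+2s\|f\|_1 .$$
With $s=\|f\|_2^2/(4\|f\|_1)$ the last term is $\frac12\|f\|_2^2$, and we obtain
$$\|f\|_2^{2+4/d}\le C_3\,\mathcal E(f)\,\|f\|_1^{4/d}.\tag{1}$$
For a general nonnegative $f\in\ell^1(m)$ apply (1) to $f_k=(f-1/k)_+$. It is finitely supported because $m\ge1$. Moreover $\mathcal E(f_k)\le\mathcal E(f)$, $\|f_k\|_1\le\|f\|_1$ and $f_k\uparrow f$, so (1) holds for $f$ by monotone convergence.

**Step 3: from Nash to the heat kernel.** The purpose is the on-diagonal bound $t^{-d/2}$, by a differential inequality. Let $Q_t=e^{-t(I-P)}$, $u_t=Q_t(x,\cdot)/m(\cdot)$ and $\phi(t)=\|u_t\|_2^2$. By reversibility, $m(x)Q_t(x,y)=m(y)Q_t(y,x)$, so $u_t=Q_tu_0$ and $\phi(t)=Q_{2t}(x,x)/m(x)$. Also $\|u_t\|_1=\sum_yQ_t(x,y)=1$. Since $\frac{d}{dt}u_t=-(I-P)u_t$, (1) gives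
$$\phi'=-2\mathcal E(u_t)\le-2C_3^{-1}\phi^{1+2/d}.$$
Hence $(\phi^{-2/d})'\ge4/(dC_3)$, so $\phi(t)^{-2/d}\ge4t/(dC_3)$ and $\phi(t)\le Ct^{-d/2}$. This holds for every starting point $x$. Writing $u^x_t$ for $u_t$ started at $x$, the semigroup property, reversibility and Cauchy–Schwarz give
$$Q_t(x,y)=\sum_zQ_{t/2}(x,z)Q_{t/2}(z,y)=m(y)\sum_zm(z)\,u^x_{t/2}(z)\,u^y_{t/2}(z)\le C_4t^{-d/2}\qquad\text{for all }x,y.$$

**Step 4: from the heat kernel to the Green function.** The purpose is to integrate over $t$, treating small times separately, because the walk needs time to get from $x$ to $y$. As $Q_t=\sum_ke^{-t}\frac{t^k}{k!}p_k$ and each coefficient integrates to $1$, $g(x,y)=\int_0^\infty Q_t(x,y)\,dt\le\int_0^\infty\min(1,C_4t^{-d/2})\,dt<\infty$, since $d\ge3$. This is a uniform bound, which settles $\rho(x,y)\le1$. Let now $n=\rho(x,y)\ge2$ and $\tau=n^2/(4d\log n)$. The Carne–Varopoulos bound (Carne 1985, Varopoulos 1985) says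
$$p_k(x,y)\le2\sqrt{m(y)/m(x)}\;e^{-n^2/(2k)}\qquad(k\ge1).$$
Let $t\le\tau$. The term $k=0$ vanishes, as $x\ne y$. The terms with $1\le k\le2\tau$ have $p_k\le2\sqrt\Delta\,e^{-n^2/(4\tau)}=2\sqrt\Delta\,n^{-d}$. The remaining terms have total weight $\mathbb P(\mathrm{Poi}(t)>2\tau)\le\mathbb P(\mathrm{Poi}(\tau)>2\tau)\le2^{-2\tau}\,\mathbb E\bigl[2^{\mathrm{Poi}(\tau)}\bigr]=4^{-\tau}e^\tau$. So
$$\int_0^\tau Q_t(x,y)\,dt\le\tau\bigl(2\sqrt\Delta\,n^{-d}+(e/4)^\tau\bigr)\le Cn^{2-d},$$
because $\tau\le Cn^2$, and $(e/4)^\tau$ decays faster than any power of $n$. Finally
$$\int_\tau^\infty C_4t^{-d/2}\,dt\le C\tau^{1-d/2}=C'n^{2-d}(\log n)^{d/2-1}\le C_\delta\,n^{-(d-2-\delta)}.\qquad\square$$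

**The bound on $h$.** Let $d\ge5$, let $H$ be as in Lemma 4, and suppose $|B(x,n)|\le V(1+n)^d$. Take $a=b=d-2-\delta$ in Lemma 2; this is allowed because $2(d-2-\delta)>d$ when $d\ge5$. Since $d-2(d-2-\delta)=-\alpha$,
$$h(x,y)\le C\langle x,y\rangle^{-\alpha}.\tag{2}$$
Now let $H$ be induced on $\mathbb Z^d\setminus D$, with $D$ a finite box or empty. It is infinite and connected, with degrees at most $2d$, and its isoperimetric constant is $c_d$ by Lemma 3. Removing vertices can only increase distances, so $\rho_H(x,y)\ge\|x-y\|_1$, and Lemma 4 gives $g(x,y)\le C\langle x-y\rangle^{-(d-2-\delta)}$. Extend the sum defining $h$ to all of $\mathbb Z^d$ and apply Lemma 2 in $\mathbb Z^d$: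
$$h(x,y)\le C\langle x-y\rangle^{-\alpha},\qquad C=C(d)\ \text{not depending on }D.\tag{3}$$

## 5. Counting contact edges and counting third trees

Let $T(x)$ denote the tree that contains $x$.

**Lemma 5 (finite contact).** Let $d\ge9$, and let $H$ be as in Lemma 4 with $|B(x,n)|\le V(1+n)^d$. Almost surely, between any two distinct components of the wired USF of $H$ there are only finitely many edges of $H$.

*Proof.* Fix vertices $x,y$. By Lemma 1 with the two pairs $(x,p)$ and $(y,q)$,
$$\mathbb E\Bigl[\#\{(p,q):p\sim q,\ p\in T(x),\ q\in T(y)\}\,\mathbf 1_{T(x)\ne T(y)}\Bigr]\le\sum_{p\sim q}h(x,p)\,h(y,q)\le C\sum_p\langle x,p\rangle^{-\alpha}\langle p,y\rangle^{-\alpha}.$$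
In the last step we used (2), $\langle y,p\rangle\le2\langle y,q\rangle$ for $p\sim q$, and bounded degrees. By Lemma 2 with $a=b=\alpha$ the sum is finite, as $\alpha<d<2\alpha$ for $d\ge9$. So the count is a.s. finite, and there are countably many pairs $x,y$. $\square$

How would one decide whether $\sigma$ holds in $\mathcal C_r(\mathfrak F)$? The direct plan is to look, given two trees at distance at most $r$, for a third tree close to both, and to hope that there are so many candidates, spread over all of space, that one is sure to exist. In the dimensions of Theorem 1(b) this plan stops at the following computation.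

**Remark 1 (no abundance of third trees).** Let $d\ge13$ and $r\ge1$. Almost surely, any two distinct components of the USF of $\mathbb Z^d$ have only finitely many common neighbors in $\mathcal C_r$.

*Proof.* Fix $x,y$ and let $T(x)\ne T(y)$. Each common neighbor $\kappa$ of $T(x)$ and $T(y)$ yields points $p\in T(x)$, $q\in T(y)$, $p',q'\in\kappa$ with $\|p-p'\|_1\le r$ and $\|q-q'\|_1\le r$. By Lemma 1 with the pairs $(x,p),(p',q'),(q,y)$, the expected number of such quadruples is at most $\sum h(x,p)\,h(p',q')\,h(q,y)$. Here $\langle p-q\rangle\le(2r+1)\langle p'-q'\rangle$, and there are boundedly many $p'$ for each $p$ and $q'$ for each $q$. So by (3) the sum is at most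
$$C_r\sum_{p,q}\langle x-p\rangle^{-\alpha}\langle p-q\rangle^{-\alpha}\langle q-y\rangle^{-\alpha}\le C_r\sum_q\langle x-q\rangle^{-(2\alpha-d)}\langle q-y\rangle^{-\alpha}\le C_r\langle x-y\rangle^{-(3\alpha-2d)}<\infty .$$
We used Lemma 2 twice: with exponents $\alpha,\alpha$, and then with $2\alpha-d\in(0,d)$ and $\alpha$, whose sum $3\alpha-d$ exceeds $d$ because $d\ge13$. $\square$

So there is no reservoir of third trees. The bound moreover becomes small when $x$ and $y$ are far apart. If a third tree always exists for $r\ge2$, the reason must sit near the place where the two trees touch, and it must hold with certainty and not only with large probability. The four combs suggest where to look: short cycles through a contact edge. Lemma 5, which counting did give us, becomes the hypothesis of a deterministic argument.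

## 6. Parity along short cycles, and $\sigma$ for $r\ge2$

**Definition (one end, cycle space).** An infinite connected locally finite graph is one-ended if the complement of every finite vertex set has exactly one infinite component. The $\mathbb F_2$-cycle space of a graph consists of the finite edge sets that have even degree at every vertex, with symmetric difference as addition. A closed walk has a mod 2 edge set, the set of edges it traverses an odd number of times, and this lies in the cycle space.

*Examples.* $\mathbb Z$ is not one-ended: removing $0$ leaves two infinite components. Its cycle space is $\{0\}$. In $\mathbb Z^2$ the boundary of a $2\times1$ rectangle is a 6-cycle, and it is the sum of the two unit squares inside: the common edge cancels.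

**Lemma 6.** For $d\ge2$ the graph $\mathbb Z^d$ is one-ended, and its cycle space is generated by 4-cycles.

*Proof.* A finite set lies in a finite box $D$, and $\mathbb Z^d\setminus D$ is connected by Lemma 3. Only finitely many vertices of the complement of the finite set lie in $D$. So this complement has exactly one infinite component.

An element of the cycle space is a sum of cycles, so it suffices to treat a closed walk. It is a word in the letters $\pm e_i$ with sum zero. If the word is nonempty, some letter $\pm e_i$ occurs, and then its inverse occurs too. Among the letters with index $i$ there are two of opposite sign with no letter of index $i$ between them. Swap one of them past the letters between, which have other indices, until the two are adjacent, and cancel them. Repeat until the word is empty. A swap of $a=\pm e_i$ and $b=\pm e_j$ with $i\ne j$ replaces the path $x,x+a,x+a+b$ by $x,x+b,x+a+b$, so it changes the mod 2 edge set by a 4-cycle. A cancellation removes an edge traversed twice in a row, which does not change the mod 2 edge set. At the end the edge set is empty, so it was a sum of 4-cycles. $\square$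

**Lemma 7.** Let $G$ be a connected, locally finite, one-ended graph whose $\mathbb F_2$-cycle space is generated by cycles of length at most $L$. Let $r\ge\max(1,\lfloor L/2\rfloor)$ be an integer, and let $\omega$ be a spanning subgraph with all components infinite. Let $A\ne B$ be components with $\rho(A,B)\le r$ and only finitely many $G$-edges between them. Then some third component is within distance $r$ of both $A$ and $B$.

*Proof.* **Step 1: reduce to trees that touch.** Take a shortest path from $A$ to $B$. Its length is at most $r$, and its interior vertices are not in $A\cup B$. If there is an interior vertex, its component is a third one, within distance $r$ of both, and we are done. Otherwise the set $M$ of $G$-edges between $A$ and $B$ is nonempty, and by assumption it is finite. Suppose, for a contradiction, that no third component is within distance $r$ of both.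

**Step 2: show that every closed walk crosses $M$ an even number of times.** Since generators suffice, look at a cycle $\Gamma$ of length at most $L$. If it contains no edge of $M$, the count is zero. If it contains an edge $xy\in M$ with $x\in A$, $y\in B$, then every vertex $w$ of $\Gamma$ is within distance $\lfloor L/2\rfloor\le r$ of both $x$ and $y$, along $\Gamma$. So the component of $w$ is within distance $r$ of both $A$ and $B$, and by our assumption it is $A$ or $B$. Thus all vertices of $\Gamma$ lie in $A\cup B$, and the $M$-edges of $\Gamma$ are exactly the places where $\Gamma$ changes between $A$ and $B$. Going once around, the number of changes is even. The parity of the number of $M$-edges is additive under symmetric difference, so every element of the cycle space contains an even number of $M$-edges. Hence every closed walk traverses $M$ an even number of times.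

**Step 3: build a cut out of $M$.** Fix $a\in A$ and let $S$ be the set of vertices that can be reached from $a$ by a walk with an even number of traversals of $M$. By Step 2, all walks from $a$ to a given vertex have the same parity. So an edge of $M$ has exactly one endpoint in $S$, while the endpoints of an edge outside $M$ are both in $S$ or both in $S^c$. That is, $M$ is exactly the set of edges between $S$ and $S^c$. Each of $A$ and $B$ is connected through edges of $\omega$, which are not in $M$, so each lies on one side; and $A$ and $B$ are joined by an edge of $M$. So $A\subset S$ and $B\subset S^c$, and both $S$ and $S^c$ are infinite.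

**Step 4: contradict one-endedness.** Let $V(M)$ be the finite set of endpoints of $M$. Since $G$ is connected and locally finite, removing $V(M)$ leaves finitely many components, as each contains a neighbor of $V(M)$. No edge joins $S\setminus V(M)$ to $S^c\setminus V(M)$. Both sets are infinite and are unions of finitely many components, so each contains an infinite component. That makes two infinite components. $\square$

Two of the hypotheses can be tested by hand. In $G=\mathbb Z$ let $A=\{\dots,-1,0\}$ and $B=\{1,2,\dots\}$: there is one contact edge, but $\mathbb Z$ is not one-ended, and there is no third component at all. In $\mathbb Z^2$ take a spanning tree of $\{y\ge1\}$ and one of $\{y\le0\}$: the graph is one-ended, but the contact is infinite, and again there is no third component.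

**Proof of Theorem 1(a).** Let $d\ge9$ and $r\ge2$; since $\rho$ takes integer values, we may replace $r$ by $\lfloor r\rfloor$. By Lemma 6, $\mathbb Z^d$ is one-ended and $L=4$ works, so $\lfloor L/2\rfloor=2\le r$. All trees of $\mathfrak F$ are infinite a.s. By Lemma 3 with $D=\emptyset$ the hypotheses of Lemma 5 hold, so a.s. any two distinct trees have only finitely many edges between them. On this event Lemma 7 gives, for any two trees adjacent in $\mathcal C_r(\mathfrak F)$, a third tree adjacent to both. This is $\sigma$. $\square$

The proof uses $r\ge2$ at one place only: a vertex of a unit square is within distance $2$, and perhaps not within distance $1$, of both ends of a side. The four combs show this failure for $r=1$. Theorem 1(b) puts such a square into the random forest.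

## 7. A contact edge inside a split sheath

We want two trees that touch and have no common neighbor at distance $1$. By the estimate in Remark 1, two trees anchored at far-away points rarely have a third tree touching both. So a first plan is to make the forest contain two long segments on a line, end to end,
$$D_1=\{(j,0):-R\le j\le0\},\qquad D_2=\{(j,0):1\le j\le R+1\},$$
in two different trees that continue to infinity only from the far ends $(-R,0)$ and $(R+1,0)$. Here we write points of $\mathbb Z^d$ as $(j,z)$ with $z\in\mathbb Z^{d-1}$, and we let $e$ be the first unit vector of $\mathbb Z^{d-1}$. The trees touch along the edge $\{(0,0),(1,0)\}$, and their exits are far apart.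

This fails at the contact edge. The vertex $(0,e)$ is adjacent to $D_1$, the vertex $(1,e)$ is adjacent to $D_2$, and they are adjacent to each other. If a third tree contains both of them, it makes a triangle. They are neighbors, so no decay estimate makes this unlikely. Wrapping the line into a sheath that belongs to one further tree is worse, because the sheath itself then touches both $D_1$ and $D_2$. The way out is to copy the four combs and split the sheath in two: a tree $D_3$ around $D_1$ and a tree $D_4$ around $D_2$. At distance $1$ the four pieces then form a 4-cycle $D_1,D_2,D_4,D_3$. All four leave the box at exits far away from each other.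

**The box.** Let $d\ge13$, and let $R\ge4$ be even. Put
$$D=\{-R,\dots,R+1\}\times\{-1,0,1\}^{d-1},$$
let $D_1,D_2$ be as above, and let
$$D_3=\{(j,z)\in D:j\le0,\ z\ne0\},\qquad D_4=\{(j,z)\in D:j\ge1,\ z\ne0\}.$$
These four sets partition $D$. They are connected. For $D_1,D_2$ this is clear. For $D_3,D_4$ it suffices that $\{-1,0,1\}^{d-1}\setminus\{0\}$ is connected: from any element one reaches some $\pm e_i$ by setting coordinates to $0$ one at a time, and $\pm e_i$ is joined to $\pm e_k$, $k\ne i$, through $\pm e_i\pm e_k$ (hence $e_i$ to $-e_i$ through some $e_k$).

The exits, all outside $D$, are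
$$a_1=(-R-1,0),\quad a_2=(R+2,0),\quad a_3=(-R/2,2e),\quad a_4=(R/2,2e).$$
Each $a_i$ is adjacent to a vertex of $D_i$: to $(-R,0)$, $(R+1,0)$, $(-R/2,e)$ and $(R/2,e)$ respectively. Their pairwise $\ell^1$-distances are at least the differences of first coordinates, hence at least $R/2$.

Let $E_0$ be the edge set consisting of a spanning tree of each $D_i$ together with one edge from $D_i$ to $a_i$, $i=1,\dots,4$. Let
$$E=\{\text{the set of edges of }\mathfrak F\text{ incident to }D\text{ is exactly }E_0\},$$
and let $H$ be the subgraph of $\mathbb Z^d$ induced on $\mathbb Z^d\setminus D$.

**Fact 1.** The only vertex outside $D$ adjacent to $D_1$ is $a_1$, and the only one adjacent to $D_2$ is $a_2$. Indeed, the neighbors $(j,\pm e_i)$ of a point $(j,0)\in D$ lie in $D$, and among the neighbors $(j\pm1,0)$ only $a_1$ and $a_2$ lie outside $D$.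

**Fact 2.** There is no edge between $D_2$ and $D_3$, and none between $D_1$ and $D_4$. Indeed, a neighbor of $(j,0)$ with $j\ge1$ is $(j\pm1,0)$, which is not in $D_3$, or is of the form $(j,z)$ with $z\ne0$, which lies in $D_4$. The other case is symmetric.

**Fact 3.** Let $N_3,N_4$ be the sets of vertices outside $D$ adjacent to $D_3,D_4$. Then $|N_3|,|N_4|\le C_dR$. Points of $N_3$ have first coordinate at most $0$, so they are at distance at least $R$ from $a_2$. Points of $N_4$ have first coordinate at least $1$, so they are at distance at least $R$ from $a_1$. Indeed, $|D|\le C_dR$ and degrees are $2d$. A neighbor of $(j,z)\in D_3$ outside $D$ changes $z$ and keeps $j\le0$, or it is $(-R-1,z)$, since $(1,z)\in D$. Similarly for $N_4$.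

## 8. Conditioning on the box

The event $E$ is rare when $R$ is large. We now show that it has positive probability and that, given $E$, the rest of the forest is exactly a wired USF of $H$. So, however small $\mathbb P(E)$ is, the bad events below only have to be unlikely under the law of this new forest.

**Proposition 1.** $\mathbb P(E)>0$. Given $E$, the set of edges of $\mathfrak F$ not incident to $D$ is distributed as the wired USF $F'$ of $H$.

*Proof.* Let $\Lambda_n$ be large boxes exhausting $\mathbb Z^d$, let $G_n^*$ be $\Lambda_n$ with the outside wired to one vertex, $\mathcal T_n$ its uniform spanning tree and $\mathbb P_n$ its law. We also write $E$ for the event that the set of edges of $\mathcal T_n$ incident to $D$ is exactly $E_0$.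

**Step 1: match the spanning trees in $E$ with the spanning trees of $G_n^*\setminus D$.** Each of the four components of $E_0$ is a tree that consists of some $D_i$ and the one exit $a_i$. So $|E_0|=\sum_i|D_i|=|D|$. If $T'$ is a spanning tree of $G_n^*\setminus D$, then $T'\cup E_0$ arises by hanging four trees on it, each at one vertex; it is a spanning tree of $G_n^*$, and its edges incident to $D$ are exactly $E_0$. Conversely, let $T$ be a spanning tree of $G_n^*$ whose edges incident to $D$ are exactly $E_0$. Then $T\setminus E_0$ is an acyclic subgraph of $G_n^*\setminus D$. Its number of edges is $|V(G_n^*)|-1-|D|$, one fewer than the number of vertices of $G_n^*\setminus D$. So it is a spanning tree. Therefore, given $E$, $\mathcal T_n\setminus E_0$ is a uniform spanning tree of $G_n^*\setminus D$.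

**Step 2: bound $\mathbb P_n(E)$ below, uniformly in $n$.** Let $A$ be the set of vertices outside $D$ at $\ell^\infty$-distance $1$ from $D$. It is the union of the faces of the box obtained by enlarging $D$ by $1$ in every direction. Faces are connected, faces in different coordinate directions intersect, and opposite faces both meet a third. So $A$ is connected. It contains all outside neighbors of $D$. Let $n$ be so large that $\Lambda_n\supset A\cup D$.

Let $T$ be any spanning tree of $G_n^*$, and delete all its edges incident to $D$. Every component of the remaining forest on $G_n^*\setminus D$ meets $A$: from a vertex of the component follow the path of $T$ to a vertex of $D$ and stop just before it first enters $D$; the vertex reached is an outside neighbor of $D$, so it is in $A$. Since $A$ is connected, adding all edges inside $A$ makes the forest connected. So it can be completed to a spanning tree $T'$ of $G_n^*\setminus D$ by adding some edges inside $A$. Choose one such $T'$ and put $\Psi(T)=T'\cup E_0$. By Step 1 this is a spanning tree in $E$. It differs from $T$ only on the finite set $J$ of edges incident to $D$ or inside $A$, so a given value of $\Psi$ has at most $2^{|J|}$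 preimages. Hence $\mathbb P_n(E)\ge2^{-|J|}$, and $J$ does not depend on $n$.

**Step 3: let $n\to\infty$.** The graph $G_n^*\setminus D$ is the wired graph of $\Lambda_n\setminus D$ in $H$. The sets $\Lambda_n\setminus D$ exhaust $H$, and they are connected for $n$ large: each is the union of the boxes $\{x\in\Lambda_n:x_i>m_i\}$ and $\{x\in\Lambda_n:x_i<l_i\}$, where $D=\prod_i[l_i,m_i]$, and the argument in Lemma 3 applies. So by Step 1 the law of $\mathcal T_n\setminus E_0$ under $\mathbb P_n(\,\cdot\mid E)$ converges to the law of $F'$. Since $E$ depends on finitely many edges, $\mathbb P(E)=\lim_n\mathbb P_n(E)\ge2^{-|J|}>0$. If $W$ is an event that depends on finitely many edges not incident to $D$, then $\mathbb P(E\cap W)=\lim_n\mathbb P_n(E)\,\mathbb P_n(W\mid E)=\mathbb P(E)\,\mathbb P(F'\in W)$. $\square$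

## 9. Four exits far apart, and $\neg\sigma$ for $r=1$

Let $\kappa_i$ be the component of $a_i$ in $F'$, the wired USF of $H=\mathbb Z^d\setminus D$. We use Lemma 1 on $H$ and the bound (3). All constants depend on $d$ only, not on $R$; this is why (3) had to be uniform in the box.

**Step 1: list what could spoil the construction, and bound each event.**

*Event $B_0$: $\kappa_i=\kappa_j$ for some $i\ne j$.* By Lemma 1 with one pair,
$$\mathbb P(B_0)\le\sum_{i<j}h(a_i,a_j)\le CR^{-\alpha}.$$

*Event $B_1$: $\kappa_2\ne\kappa_3$ and some edge of $H$ joins them, or $\kappa_1\ne\kappa_4$ and some edge of $H$ joins them.* By Lemma 1 with two pairs and Lemma 2, as in the proof of Lemma 5,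
$$\mathbb P(B_1)\le\sum_{p\sim q}\bigl[h(a_2,p)h(a_3,q)+h(a_1,p)h(a_4,q)\bigr]\le CR^{-(2\alpha-d)}.$$

*Event $B_2$: $\kappa_2\cap N_3\ne\emptyset$ or $\kappa_1\cap N_4\ne\emptyset$.* By Fact 3 and Lemma 1 with one pair,
$$\mathbb P(B_2)\le\sum_{v\in N_3}h(a_2,v)+\sum_{v\in N_4}h(a_1,v)\le CR\cdot R^{-\alpha}.$$

*Event $B_3$: $\kappa_1\ne\kappa_2$, and some component $\kappa\ne\kappa_1,\kappa_2$ of $F'$ is joined by edges of $H$ to both $\kappa_1$ and $\kappa_2$.* On $B_3$ there are $p\sim p'$ and $q\sim q'$ with $p\in\kappa_1$, $q\in\kappa_2$ and $p',q'\in\kappa$. Lemma 1 for the three distinct components $\kappa_1,\kappa,\kappa_2$, together with $\langle p-q\rangle\le3\langle p'-q'\rangle$ and bounded degrees, gives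
$$\mathbb P(B_3)\le\sum_{p\sim p',\,q\sim q'}h(a_1,p)\,h(p',q')\,h(q,a_2)\le C\sum_{p,q\in\mathbb Z^d}\langle a_1-p\rangle^{-\alpha}\langle p-q\rangle^{-\alpha}\langle q-a_2\rangle^{-\alpha}.$$
By Lemma 2 the sum over $p$ is at most $C\langle a_1-q\rangle^{-(2\alpha-d)}$. Apply Lemma 2 again, with exponents $2\alpha-d\in(0,d)$ and $\alpha$; their sum $3\alpha-d$ exceeds $d$ because $d\ge13$. The result is
$$\mathbb P(B_3)\le CR^{-(3\alpha-2d)}=CR^{-(d-12-6\delta)},\qquad d-12-6\delta=d-12-\tfrac12\ge\tfrac12 .$$

All four bounds tend to $0$ as $R\to\infty$. Fix $R$ with $\mathbb P(B_0\cup B_1\cup B_2\cup B_3)\le\frac12$.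

**Step 2: show that on the good event one edge of $\mathcal C_1(\mathfrak F)$ is in no triangle.** By Proposition 1, $\mathbb P(E)>0$, and given $E$ the edges of $\mathfrak F$ away from $D$ form a copy of $F'$. So with probability at least $\frac12\mathbb P(E)>0$ the event $E$ occurs and none of $B_0,\dots,B_3$ does. Assume this. The components of $\mathfrak F$ are $T_i=D_i\cup\kappa_i$ for $i=1,\dots,4$, pairwise distinct because $B_0$ fails, together with the components $\kappa\notin\{\kappa_1,\dots,\kappa_4\}$ of $F'$. The trees $T_1$ and $T_2$ are adjacent in $\mathcal C_1(\mathfrak F)$, via the edge $\{(0,0),(1,0)\}$. We claim that no third tree $T$ is adjacent in $\mathcal C_1(\mathfrak F)$ to both.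

*The case $T=\kappa\notin\{\kappa_1,\dots,\kappa_4\}$.* By Fact 1, $\kappa$ has no edge to $D_1$ or $D_2$, since $a_1\in\kappa_1$ and $a_2\in\kappa_2$. So $\kappa$ would be joined by edges of $H$ to both $\kappa_1$ and $\kappa_2$, and $\kappa_1\ne\kappa_2$. This is excluded because $B_3$ fails.

*The case $T=T_3$.* Here $T_3$ is not adjacent to $T_2$. An edge from $D_3\cup\kappa_3$ to $D_2\cup\kappa_2$ would be of one of four types. An edge between $D_3$ and $D_2$ is impossible by Fact 2. An edge between $\kappa_3$ and $D_2$ would force $a_2\in\kappa_3$ by Fact 1, but $a_2\in\kappa_2\ne\kappa_3$. An edge between $D_3$ and $\kappa_2$ would put a point of $\kappa_2$ in $N_3$, and $B_2$ fails. An edge between $\kappa_3$ and $\kappa_2$ is excluded because $B_1$ fails.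

*The case $T=T_4$.* Here $T_4$ is not adjacent to $T_1$. An edge between $D_4$ and $D_1$ is impossible by Fact 2. An edge between $\kappa_4$ and $D_1$ would force $a_1\in\kappa_4$ by Fact 1, but $a_1\in\kappa_1\ne\kappa_4$. An edge between $D_4$ and $\kappa_1$ would put a point of $\kappa_1$ in $N_4$, and $B_2$ fails. An edge between $\kappa_4$ and $\kappa_1$ is excluded because $B_1$ fails.

So $\mathcal C_1(\mathfrak F)\models\neg\sigma$ with probability at least $\frac12\mathbb P(E)>0$.

**Step 3: pass from positive probability to probability one.** The event $\{\mathcal C_1(\mathfrak F)\models\neg\sigma\}$ is invariant under translations of $\mathbb Z^d$. The USF of $\mathbb Z^d$ has trivial tail and is therefore ergodic (Benjamini–Lyons–Peres–Schramm 2001). So the event has probability $1$. This proves Theorem 1(b). $\square$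

For $d\ge13$ and $r\ge2$, $\mathcal C_r(\mathfrak F)$ a.s. satisfies $\sigma$ and $\mathcal C_1(\mathfrak F)$ a.s. does not. The conjecture is disproved.

## 10. Triangulated squares at distance one

In $\mathbb G_2=\mathrm{Cay}(\mathbb Z^d,\{s:1\le\|s\|_1\le2\})$ the diagonals of unit squares are edges. For the four combs, viewed in this graph with $d=2$, already $\mathcal C_1$ is $K_4$. The same effect proves Theorem 2(ii).

**Proof of Theorem 2(ii).** First we check the hypotheses of Lemma 5 for $\mathbb G_2$, for $d\ge9$. It contains $\mathbb Z^d$ as a spanning subgraph, so $\partial_{\mathbb G_2}A\supset\partial_{\mathbb Z^d}A$ and the isoperimetric inequality of Lemma 3 (with $D=\emptyset$) holds. Its distance lies between $\frac12\|x-y\|_1$ and $\|x-y\|_1$, so its balls have volume $\asymp n^d$, and $\mathbb G_2$ is a $d$-dimensional transitive graph. So finite contact holds a.s.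

Next we check the hypotheses of Lemma 7. One-endedness is inherited from $\mathbb Z^d$: the complement of a finite box is connected already through unit edges. For the cycle space, let $z$ be an element of it. An edge $\{x,x+s\}$ with $\|s\|_1=2$ has $s=s_1+s_2$ with unit vectors $s_1,s_2$ (possibly equal), and $x,x+s_1,x+s$ is a triangle in $\mathbb G_2$. So modulo triangles the edge equals the sum of two unit edges, and $z$ equals an element of the cycle space that consists of unit edges. By Lemma 6 this is a sum of unit squares. A unit square $x,x+a,x+a+b,x+b$ is the sum of the two triangles into which the edge $\{x,x+a+b\}$ splits it. So $L=3$ works, and $\lfloor L/2\rfloor=1$.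

All trees are infinite, so Lemma 7 with $r=1$ gives $\mathcal C_1(\mathfrak F_{\mathbb G_2})\models\sigma$ a.s. for $d\ge9$. By Theorem 1(b), $\mathcal C_1(\mathfrak F_{\mathbb Z^d})\models\neg\sigma$ a.s. for $d\ge13$. $\square$

## 11. Every transitive graph, at large distance

To treat an arbitrary $d$-dimensional transitive graph $\mathbb G$ we need the same three inputs: one end, an isoperimetric inequality, and a cycle space generated by short cycles. They are available for Cayley graphs of nilpotent groups, and we carry them over by a quasi-isometry.

**Definition (quasi-isometry).** A map $f$ between the vertex sets of two connected graphs is a quasi-isometry if for some $\lambda\ge1$ we have $\lambda^{-1}\rho(x,y)-\lambda\le\rho(f(x),f(y))\le\lambda\rho(x,y)+\lambda$ for all $x,y$, and every vertex of the target is within distance $\lambda$ of the image.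

*Example.* The identity map of $\mathbb Z^d$ is a quasi-isometry from $\mathbb Z^d$ to the graph $\mathbb G_2$ of Section 10.

We use the following known theorems.

* (Trofimov 1985, building on Gromov 1981.) A transitive graph of polynomial growth is quasi-isometric to a Cayley graph $Y$ of a finitely generated nilpotent group $N$. Growth degree is a quasi-isometry invariant, so here $Y$ has growth degree $d$.
* (Coulhon–Saloff-Coste 1993.) A Cayley graph with $|B(n)|\ge cn^d$ satisfies $|\partial A|\ge c'|A|^{(d-1)/d}$ for finite nonempty $A$.
* Finitely generated nilpotent groups are finitely presented.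
* The number of ends is a quasi-isometry invariant. An infinite finitely generated group has one, two or infinitely many ends. With infinitely many it contains a nonabelian free group and so has exponential growth; with two it is virtually $\mathbb Z$ and has linear growth.

**Proof of Theorem 2(i).** Let $\mathbb G$ be a $d$-dimensional transitive graph; until the last step $d\ge9$ suffices. Let $f:\mathbb G\to Y$ and $f':Y\to\mathbb G$ be quasi-inverse quasi-isometries between the vertex sets, with $\rho(x,f'f(x))\le K$ for all $x$. Two points with the same image are at bounded distance, and degrees are bounded, so both maps have fibers of bounded size. Enlarging $K$, both maps send neighbors to points at distance at most $K$.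

**Step 1: one end.** The purpose is the first hypothesis of Lemma 7. The group $N$ has polynomial growth of degree $d\ge9$, which is neither linear nor exponential. So $N$ is infinite with one end, and $\mathbb G$ is one-ended.

**Step 2: isoperimetry on $\mathbb G$.** The purpose is to apply Lemmas 4 and 5. Let $A\subset\mathbb G$ be finite and nonempty, and let $B=f'^{-1}(A)$, a finite set. Let $yy'\in\partial B$ with $y\in B$. A geodesic from $f'(y)\in A$ to $f'(y')\notin A$ has length at most $K$ and contains an edge of $\partial A$ within distance $K$ of $f'(y)$. A given edge of $\partial A$ is obtained in this way from boundedly many points $f'(y)$, hence from boundedly many $y$ and boundedly many edges $yy'$, as fibers and degrees are bounded. So $|\partial B|\le C|\partial A|$.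

If $x\in A$ and the ball of radius $K$ about $x$ lies in $A$, then $f'f(x)\in A$, so $f(x)\in B$. Any other $x\in A$ has a point of $A^c$ within distance $K$, hence an edge of $\partial A$ within distance $K$; there are at most $C|\partial A|$ such $x$. Since the fibers of $f$ have at most $C$ points (enlarging $C$), $|B|\ge(|A|-C|\partial A|)/C$. If $|\partial A|\ge|A|/(2C)$, then $|\partial A|\ge(2C)^{-1}|A|^{(d-1)/d}$, as wanted. Otherwise $|B|\ge|A|/(2C)>0$, and by the theorem of Coulhon and Saloff-Coste
$$|\partial A|\ge C^{-1}|\partial B|\ge C^{-1}c'|B|^{(d-1)/d}\ge c''|A|^{(d-1)/d}.$$

**Step 3: the cycle space of $Y$ is generated by cycles of bounded length.** The purpose is to start the transfer of the last hypothesis of Lemma 7. We use twice that the mod 2 edge set of a closed walk of length at most $\ell$ has at most $\ell$ edges and even degrees, so it is a disjoint union of cycles of length at most $\ell$. A closed walk in $Y$ is a word in the generators that represents the identity of $N$. In the free group it equals a product of conjugates $u_ir_i^{\pm1}u_i^{-1}$ of relators from a finite presentation. Passing from the word to this product inserts and cancels adjacent inverse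 letters, which does not change the mod 2 edge set. In the product the parts $u_i$ and $u_i^{-1}$ run over the same edges, because $r_i$ closes up, and they cancel mod 2. What remains is a sum of mod 2 edge sets of closed walks that read a relator, and these have bounded length.

**Step 4: the cycle space of $\mathbb G$ is generated by cycles of bounded length.** The purpose is to carry Step 3 over to $\mathbb G$. Let $\varphi$ send an edge $xy$ of $\mathbb G$ to the edge set of a geodesic in $Y$ from $f(x)$ to $f(y)$, and extend $\varphi$ linearly over $\mathbb F_2$ to finite edge sets. Define $\psi$ similarly from $f'$, and let $\eta(x)$ be the edge set of a geodesic from $x$ to $f'f(x)$. All these geodesics have length at most $K$. Let $z$ be a cycle of $\mathbb G$. Then $\varphi(z)$ is the mod 2 edge set of a closed walk in $Y$, so by Step 3 $\varphi(z)=\sum_ic_i$ with cycles $c_i$ of bounded length. Hence $\psi\varphi(z)=\sum_i\psi(c_i)$, and each $\psi(c_i)$ is the mod 2 edge set of a closed walk of bounded length. Moreover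
$$z+\psi\varphi(z)=\sum_{xy\in z}\bigl(xy+\eta(x)+\eta(y)+\psi\varphi(xy)\bigr),$$
because the $\eta$ terms cancel, every vertex having even degree in $z$. Each summand on the right is the mod 2 edge set of a closed walk of bounded length: go from $x$ to $y$ along the edge, then to $f'f(y)$ along $\eta(y)$, then back to $f'f(x)$ along the geodesics that make up $\psi\varphi(xy)$, then to $x$ along $\eta(x)$. So $z$ is a sum of mod 2 edge sets of closed walks of bounded length, hence of cycles of length at most some $L<\infty$ that does not depend on $z$.

**Step 5: conclude as on $\mathbb Z^d$.** By Step 2 and polynomial growth, Lemma 5 applies to $\mathbb G$ and gives finite contact a.s. All trees of $\mathfrak F_{\mathbb G}$ are infinite. Put $r_{\mathbb G}=\max(1,\lfloor L/2\rfloor)$. By Steps 1 and 4 and Lemma 7, applied with $\lfloor r\rfloor$ as in the proof of Theorem 1(a), $\mathcal C_r(\mathfrak F_{\mathbb G})\models\sigma$ a.s. for all $r\ge r_{\mathbb G}$. If $d\ge13$, then $\mathcal C_1(\mathfrak F_{\mathbb Z^d})\models\neg\sigma$ a.s. by Theorem 1(b), and so the two graphs are a.s. not elementarily equivalent. $\square$
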